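# A uniformizable group with no topologizable subgroup

## A tower in which $p$-th powers catch commutators

Throughout, $[x,a]=xax^{-1}a^{-1}$. Let $p$ be a prime. We begin with a group $G$ with identity $e$ and two normal subgroups
$$C\le M\le G,\qquad C=\langle c\rangle \text{ of order } p,$$
subject to three conditions.

* (P1) If $u\in M\setminus C$, then $u^p\in C\setminus\{e\}$.
* (P2) Every $h\in G\setminus C$ has a power $h^{p^k}$, $k\ge 0$, lying in $M\setminus C$.
* (P3) For every $a\in M\setminus C$ the set $\{x\in G:[x,a]\in C\}$ is finite.

Two quick checks show what the conditions mean. In a cyclic group of order $p^2$ with $M=G$ and $C$ the subgroup of order $p$, all three hold: an element outside $C$ has order $p^2$, so its $p$-th power is a non-trivial element of $C$, and (P3) is automatic in a finite group. In the Prüfer group $\mathbb Z(p^\infty)$, let $C$ and $M$ be the subgroups of order $p$ and $p^2$. Then (P1) and (P2) hold, since an element outside $C$ has order $p^m$ with $m\ge2$ and a suitable $p^k$-th power of it has order exactly $p^2$. But (P3) fails, because all commutators are trivial. We want (P3) in an infinite group, and then something strong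 happens.

**Proposition 1.** Let $C\le M\le G$ satisfy (P1), (P2), (P3). For every infinite subgroup $H\le G$ there are $a\in H$ and a finite set $Z\subseteq H$ such that $c\in H$ and
$$H\setminus\{e\}=(Z\setminus\{e\})\ \cup\ \bigcup_{j=1}^{p-1}\{x\in H:\ [x,a]^p=c^j\},\qquad c^j\ne e\ (1\le j\le p-1).\tag{1}$$

*Proof.* Since $C$ is finite, there is $h\in H\setminus C$. By (P2) some power $a=h^{p^k}$ lies in $H\cap(M\setminus C)$. By (P1), $a^p$ is a non-trivial element of $C$. As $C$ has prime order, $a^p$ generates it, so $C\le H$ and in particular $c\in H$.

Put $Z=\{x\in H:[x,a]\in C\}$. It is finite by (P3), and $e\in Z$. Let $x\in H\setminus Z$. As $M$ is normal, $xax^{-1}\in M$, so $[x,a]\in M$; and $[x,a]\notin C$ because $x\notin Z$. By (P1), $[x,a]^p=c^j$ for some $1\le j\le p-1$. This gives the inclusion $\subseteq$ in (1). For the other inclusion we only need that $e$ is not on the right side: $[e,a]^p=e\ne c^j$ for $1\le j\le p-1$. $\square$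

So the complement of the identity in $H$ is a finite set together with the solution sets of finitely many equations with constants in $H$. Here is what this is for.

**Definition.** A group is *topologizable* if it admits a non-discrete Hausdorff group topology, that is, a non-discrete Hausdorff topology in which multiplication and inversion are continuous. The *Zariski* (or verbal) topology of a group $H$ is the topology whose closed sets are generated, by finite unions and arbitrary intersections, by the solution sets in $H$ of equations $w(x)=e$, where $w(x)$ is a product of elements of $H$ and of factors $x^{\pm1}$.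

Example. In $\mathbb Z$ (written additively) such an equation reads $kx+m=0$. Its solution set is empty, one point, or everything, so the Zariski topology of $\mathbb Z$ is the cofinite topology. It is not discrete.

**Corollary 2.** If $G$ has a tower with (P1), (P2), (P3), then no subgroup of $G$ is topologizable, and every subgroup of $G$ has discrete Zariski topology.

*Proof.* If $H$ is finite, every Hausdorff topology on $H$ is discrete; the Zariski topology is discrete too, since each point $h$ is the solution set of $xh^{-1}=e$. Let $H$ be infinite and use (1). In a Hausdorff group topology on $H$, the map $x\mapsto[x,a]^p$ is continuous and points are closed, so each set $\{x\in H:[x,a]^p=c^j\}$ is closed, and so is the finite set $Z\setminus\{e\}$. Hence $H\setminus\{e\}$ is closed, $\{e\}$ is open, and by translation the topology is discrete. The same sets are Zariski closed, since $[x,a]^pc^{-j}=e$ is an equation with constants in $H$ and finite sets are Zariski closed. So $\{e\}$ is Zariski open, and translations are homeomorphisms of the Zariski topology. $\square$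

Note what the topological argument used: for a *fixed* element $a$, if $x$ is close to $e$ then $xax^{-1}a^{-1}$ is close to $e$. We now turn to a structure weaker than a group topology in which exactly this may fail.

## Group filters, and the role of conjugation

**Definition.** A filter $\varphi$ on a group $G$ is a *group filter* if $e\in A$ for every $A\in\varphi$, and for every $A\in\varphi$ there is $B\in\varphi$ with $BB\subseteq A$ and $B^{-1}\subseteq A$.

Equivalently, $e\in A$ for all $A\in\varphi$, and for every $A\in\varphi$ there is $B\in\varphi$ with $BB^{-1}\subseteq A$. In one direction, take $B$ with $BB\subseteq A$ and $B'\in\varphi$ with $B'^{-1}\subseteq B$; then $D=B\cap B'$ satisfies $DD^{-1}\subseteq BB\subseteq A$. In the other, take $B$ with $BB^{-1}\subseteq A$ and $D$ with $DD^{-1}\subseteq B$. As $e\in D$, both $D$ and $D^{-1}$ lie in $B$, so $xy=x(y^{-1})^{-1}\in BB^{-1}\subseteq A$ for $x,y\in D$, and $D^{-1}\subseteq B\subseteq BB^{-1}\subseteq A$.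

Group filters are exactly the filters for which the sets $U_A=\{(x,y):y\in Ax\}$, $A\in\varphi$, form a base of a right invariant uniformity on $G$: the diagonal lies in $U_A$ iff $e\in A$, the composition of $U_B$ with itself is $U_{BB}$, and the inverse of $U_B$ is $U_{B^{-1}}$.

**Definition.** A group $G$ is *uniformizable* if it has a non-principal group filter $\varphi$ with $\bigcap\varphi=\{e\}$. Given $\bigcap\varphi=\{e\}$, non-principal means $\{e\}\notin\varphi$.

The neighborhoods of $e$ in a non-discrete Hausdorff group topology form such a filter, so topologizable groups are uniformizable. The textbook converse requires one more condition: a non-principal group filter $\varphi$ with $\bigcap\varphi=\{e\}$ is the neighborhood filter of $e$ in a non-discrete Hausdorff group topology as soon as for all $g\in G$ and $A\in\varphi$ there is $B\in\varphi$ with $gBg^{-1}\subseteq A$. For abelian $G$ this is automatic, so for abelian groups the two notions coincide.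

**Weighted length.** The filters we use come from the following construction. Let $X$ be an infinite set with weights $w_x\in(0,1)$ satisfying $\inf_xw_x=0$, and let $F$ be the free group on $X$. For $f\in F$ let $|f|$ be the sum of the weights of the letters in the reduced word of $f$. Reduction deletes pairs of letters, so $|f|$ is the minimum of the weights of all words representing $f$. Hence $|fg|\le|f|+|g|$ and $|f^{-1}|=|f|$.

Example. The sets $\{f:|f|<\varepsilon\}$ form a base of a non-principal group filter on $F$ with intersection $\{1\}$: if $f\ne1$ then $|f|$ is at least the weight of one of its letters, and single letters have arbitrarily small length. This filter is not conjugation-continuous. Fix $y\in X$. For every $x\ne y$ in $X$ we have $|yxy^{-1}|=2w_y+w_x>2w_y$, although $w_x$ can be as small as we like. So $x$ is small while $[x,y]$ is not. This discrepancy is what we shall exploit.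

The question, taken from Igor Protasov, "Bornological, coarse and uniform groups", arXiv:1807.03028 (2018), is this: does every uniformizable group contain a topologizable subgroup? A group that contains a uniformizable subgroup is itself uniformizable (extend the filter by taking supersets), so this asks whether topologizable subgroups account for all uniformizable groups. Every group embeds into some non-topologizable group, so it would be useless to control $G$ alone; all subgroups must be controlled, and Proposition 1 does that. There also exist non-uniformizable groups, for example a suitable quotient of an Adian group $A(n,m)$. The answer to the question is no.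

**Theorem 3.** Let $p>10^{10}$ be a prime and $\kappa$ an infinite cardinal. There is a $p$-group $G$ with $|G|=\kappa$ such that:

1. $G$ is uniformizable. In fact there is $N:G\to[0,\infty)$ with $N(gh)\le N(g)+N(h)$, $N(g^{-1})=N(g)$, $N(g)=0\iff g=e$, taking arbitrarily small positive values; the sets $\{N<\varepsilon\}$ form a base of a non-principal group filter with intersection $\{e\}$.
2. No subgroup of $G$ is topologizable. More precisely, for every infinite subgroup $H\le G$ there are $a,c\in H$ and a finite set $Z\subseteq H$ such that (1) holds.

Moreover every subgroup of $G$, with equations whose constants come from that subgroup only, has discrete Zariski topology. The case $\kappa=\aleph_0$ gives a countable uniformizable group none of whose subgroups is topologizable.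

By Proposition 1 and Corollary 2, it remains to build a tower with (P1), (P2), (P3) on a $p$-group of cardinality $\kappa$ that carries such a function $N$.

## What the tower cannot look like

Let us see which groups are excluded.

An infinite abelian group is topologizable. Its homomorphisms to the circle separate points, so it embeds in a product of circles, which is compact; and the induced topology is not discrete, since a discrete subgroup of a compact Hausdorff group is closed, hence compact, hence finite. So $G$ may not contain an infinite abelian subgroup.

An infinite residually finite group is topologizable. The normal subgroups of finite index form a base at the identity for a Hausdorff group topology, and this topology is not discrete because $\{e\}$ has infinite index. So $G$ may not contain an infinite residually finite subgroup. In particular the free group of the last example, though its filter behaves well, is of no use.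

The simplest tower would have $M=G$: a group in which the $p$-th power of every element outside $C$ is a non-trivial element of $C$. This makes (P1) as strong as possible, and (P2) trivial. It fails, and the next lemma shows where.

**Lemma 4.** Let $C\le M\le G$ with $C$ of order $p$ satisfy (P1), and let $\varphi$ be a group filter on $G$ with $\bigcap\varphi=\{e\}$. Then there is $D\in\varphi$ with $D\cap M=\{e\}$.

*Proof.* For each of the finitely many $z\in C\setminus\{e\}$ some member of $\varphi$ misses $z$; intersecting, we get $A\in\varphi$ with $A\cap C=\{e\}$. Applying the definition of a group filter $m$ times with $2^m\ge p$ gives $D\in\varphi$ such that all products of $2^m$ elements of $D$ lie in $A$. As $e\in D$, also $D\subseteq A$ and $d^p\in A$ for $d\in D$. Let $d\in D\cap M$. If $d\notin C$, then $d^p\in C\setminus\{e\}$ by (P1), contradicting $d^p\in A$. So $d\in C\cap A=\{e\}$. $\square$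

If $M=G$, the lemma gives $\{e\}\in\varphi$: such a $G$ is not uniformizable. Hence the small elements of $G$ must lie outside $M$ and survive in $G/M=:T$, while the non-trivial elements of $M$ stay at a distance from $e$. This is consistent with Proposition 1: for small $x\notin M$ and fixed $a\in M$, the commutator $[x,a]$ lies in $M$ and, outside a finite set of $x$, is non-trivial, hence not small.

The obvious way to put a group $T$ with small elements on top of $M$ is a semidirect product $M\rtimes T$. But this contains a copy of $T$. In our construction $T$ will be infinite and residually finite (this will be needed for (P3)), hence topologizable. So the extension must be non-split, and strongly so: by (P2), no infinite subgroup of $T$ may lift to $G$. Writing $T=F/R$ with $F$ free supplies this, because for free $F$ the passage to $F/R^p$ changes the orders of all torsion elements of $T$. This is Lemma 8 below.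

## Two facts about free Burnside groups

**Definition.** For a group $R$, $R^n$ is the subgroup generated by all $n$-th powers of elements of $R$. The *free Burnside group* $B(Y,n)$ of exponent $n$ on $Y$ is $\Phi/\Phi^n$, where $\Phi$ is free on $Y$.

If $Y'\subseteq Y$, the natural map $B(Y',n)\to B(Y,n)$ is injective: killing the letters of $Y\setminus Y'$ gives a left inverse. For instance $B(\{x,y\},2)\cong\mathbb Z/2\times\mathbb Z/2$, an abelian group. For large odd exponents the situation is the opposite. Let $n>10^{10}$ be odd and $\Phi$ a free group of finite rank $\ge2$. We use two published facts without proof.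

**Fact A** (Adian, *The Burnside Problem and Identities in Groups*, Ch. VI; Ol'shanskii, *Geometry of Defining Relations in Groups*, §19). The centralizer of every non-trivial element of $\Phi/\Phi^n$ is cyclic of order $n$.

**Fact B** (Ol'shanskii, op. cit., §§18, 19, 31; also Ashmanov–Ol'shanskii, *On abelian and central extensions of aspherical groups*, Izv. VUZ Mat. 1985). There is a set $\mathcal X\subset\Phi$ (the periods of all ranks) such that

* (i) every element of $\Phi/\Phi^n$ is conjugate to the image of $A^k$ for some $A\in\mathcal X$, $k\in\mathbb Z$;
* (ii) $\Phi^n/[\Phi,\Phi^n]$ is free abelian with basis $\{A^n[\Phi,\Phi^n]:A\in\mathcal X\}$, a family indexed by $\mathcal X$.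

Part (ii) is the consequence of the asphericity of the presentation $\langle\,\cdot\mid A^n=1,\ A\in\mathcal X\rangle$ of $\Phi/\Phi^n$. The case of rank one, which is not covered by the fact but is trivially true, shows what it says: if $\Phi=\langle x\rangle\cong\mathbb Z$, take $\mathcal X=\{x\}$; every element is a power of $x$, the commutator subgroup $[\Phi,\Phi^n]$ is trivial, and $\Phi^n$ is free abelian on $x^n$. We use (ii) in this form: a homomorphism $\Phi^n\to\mathbb Z/p$ that is trivial on $[\Phi,\Phi^n]$ may be prescribed arbitrarily on the elements $A^n$, $A\in\mathcal X$.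

We also use standard facts: subgroups of free groups are free (Nielsen–Schreier); the centralizer of a non-trivial element of a free group is cyclic; an extension of a locally finite group by a locally finite group is locally finite; and a finite $p$-group, $p$ odd, with a unique subgroup of order $p$ is cyclic.

From now on $p>10^{10}$ is a prime, $|X|=\kappa$, and $F$ is free on $X$ with weights $w_x\in(0,1)$, $\inf_xw_x=0$, and weighted length $|\cdot|$.

## A truncated ring of non-commutative polynomials

**Step 1. The group $T=F/R$.** The purpose of this step is a normal subgroup $R$ of $F$ whose non-trivial elements have length at least $1$, with $F/R$ a locally finite, residually finite $p$-group.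

Let $\Lambda=\mathbb F_p\langle\xi_x:x\in X\rangle$ be the ring of non-commutative polynomials. Give $\xi_x$ weight $w_x$ and let the weight of a monomial be the sum of the weights of its factors. Let $J$ be the span of the monomials of weight $\ge1$. Multiplying a monomial by another never lowers its weight, so $J$ is a two-sided ideal, and the monomials of weight $<1$ form a basis of $\Lambda/J$. Since $\xi_x^m\in J$ when $mw_x\ge1$, each $\xi_x$ is nilpotent modulo $J$, so $1+\xi_x$ is a unit and $x\mapsto1+\xi_x$ defines a homomorphism $F\to(\Lambda/J)^\times$. Let $T$ be its image and $R$ its kernel.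

Example. Let $X=\{x_1,x_2,\dots\}$ with $w_{x_i}=2^{-i}$, and write $\xi_i$ for $\xi_{x_i}$. Then $(1+\xi_1)^p=1+\xi_1^p=1$ in $\Lambda/J$, so $x_1^p\in R$, and indeed $|x_1^p|=p/2\ge1$. In general $x_i^{p^k}\in R$ exactly when $p^k2^{-i}\ge1$. The group $T$ is not abelian: $(1+\xi_1)(1+\xi_2)-(1+\xi_2)(1+\xi_1)=\xi_1\xi_2-\xi_2\xi_1\ne0$, as both monomials have weight $3/4$.

For finite $S\subseteq X$ let $T_S$ be the image of $F_S=\langle S\rangle$. Monomials in the $\xi_x$, $x\in S$, of weight $<1$ have bounded length, so there are finitely many of them, and the non-empty ones span a finite nilpotent ideal $I$ of the finite $\mathbb F_p$-algebra generated by these $\xi_x$ in $\Lambda/J$. The set $1+I$ is a group under multiplication, of order $p^{\dim I}$, and contains $T_S$. So $T_S$ is a finite $p$-group. Setting $\xi_x=0$ for $x\notin S$ sends each monomial to itself or to $0$, so it maps $J$ into $J$. It therefore induces a homomorphism $\pi_S:T\to T_S$ that is the identity on $T_S$. Since $T=\bigcup_ST_S$ and any finite subset of $T$ lies in some $T_S$, the group $T$ is a locally finite $p$-group. It is residually finite: if $1\ne t\in T_S$, then $\pi_S(t)=t\ne1$ in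 the finite group $T_S$.

**Step 2. Elements of $R$ are long.** Here we keep the non-trivial elements of $R$ away from $1$.

**Lemma 5.** If $1\ne f\in R$, then $|f|\ge1$.

*Proof.* Let $f=x_1^{e_1}\cdots x_k^{e_k}$ be reduced, $k\ge1$, with $x_i\in X$, $x_i\ne x_{i+1}$, and $e_i=p^{a_i}b_i\ne0$, $p\nmid b_i$. Suppose $|f|<1$; we show that the image of $f$ is not $1$. In characteristic $p$,
$$(1+\xi_{x_i})^{e_i}=(1+\xi_{x_i}^{p^{a_i}})^{b_i}=1+b_i\xi_{x_i}^{p^{a_i}}+\cdots,$$
where the dots stand for higher powers of $\xi_{x_i}^{p^{a_i}}$; this holds for negative $b_i$ too, and the sum is finite modulo $J$ since $\xi_{x_i}$ is nilpotent there. Consider the monomial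
$$Q=\xi_{x_1}^{p^{a_1}}\cdots\xi_{x_k}^{p^{a_k}},$$
which has $k$ syllables because $x_i\ne x_{i+1}$. Expand the product of the $k$ factors. A choice of one term in each factor gives a monomial $\prod_i\xi_{x_i}^{m_ip^{a_i}}$ with $m_i\ge0$. If some $m_i=0$, it has fewer than $k$ syllables and is not $Q$. If all $m_i\ge1$, its $i$-th syllable is $\xi_{x_i}^{m_ip^{a_i}}$, so it equals $Q$ only when all $m_i=1$. So $Q$ occurs with coefficient $\prod b_i\ne0$ in $\mathbb F_p$. Its weight is $\sum p^{a_i}w_{x_i}\le\sum|e_i|w_{x_i}=|f|<1$, so $Q$ belongs to the basis of $\Lambda/J$. As $Q$ is not the empty monomial, the image of $f$ differs from $1$. $\square$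

**Step 3. Each element of $T$ has a positive distance from $1$.** This is the other half of what the length on $G$ will need.

**Lemma 6.** For $1\ne t\in T$ we have $\inf\{|f|:f\in F,\ f\mapsto t\}>0$.

*Proof.* Let $t\in T_S$ with $S$ finite, and let $f\mapsto t$. Delete from the reduced word of $f$ all letters $x^{\pm1}$ with $x\notin S$. The resulting word represents an element $f_S$ which maps to $\pi_S(t)=t\ne1$. So $f_S\neq1$ contains a letter from $S$, and $|f|\ge|f_S|\ge\min_{x\in S}w_x>0$. $\square$

**Step 4. Size of $T$ and rank of $R$.** We need $|T|=\kappa$, and rank at least $2$ for $R$ so that Facts A and B apply.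

As $w_x<1$, the elements $1+\xi_x$ of $\Lambda/J$ are distinct and different from $1$. So $\kappa\le|T|\le|F|=\kappa$, and no $x\in X$ lies in $R$.

The group $R$ is free by Nielsen–Schreier. It is non-trivial, because $x^{p^k}\in R$ as soon as $p^kw_x\ge1$. It is not cyclic. Suppose $R=\langle r\rangle\ne1$. As $R$ is normal, $frf^{-1}=r^{\pm1}$ for all $f\in F$, so every square $f^2$ commutes with $r$. Thus all squares lie in the cyclic centralizer of $r$ and commute with each other. But the squares of two distinct elements of $X$ do not commute, a contradiction. Let $Y$ be a basis of $R$; then $|Y|\ge2$.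

## The extension $\mathfrak B=F/R^p$ and its finite centralizers

Put
$$\mathfrak B=F/R^p,\qquad L=R/R^p\cong B(Y,p),\qquad \mathfrak B/L=T.$$
Since $L$ has exponent $p$ and $T$ is a $p$-group, $\mathfrak B$ is a $p$-group. In the final tower, $\mathfrak B$ will be $G/C$ and $L$ will be $M/C$.

**Step 5. No torsion of $T$ lifts with its order.** This step prepares (P2). It is here that the freeness of $F$ replaces the semidirect product.

**Lemma 7.** Let $f\in F\setminus R$ and let $p^k$, $k\ge1$, be the order of $fR$ in $T$. Then $f^{p^k}\in R\setminus R^p$.

*Proof.* Let $F_1=\langle f\rangle R$, which is a free group. Since $F_1/R$ is cyclic of order $p^k$ generated by $fR$, there is a homomorphism $\alpha:F_1\to\mathbb Z/p^k$ with kernel $R$ and $\alpha(f)=1$. As $F_1$ is free, $\alpha$ lifts along $\mathbb Z/p^{k+1}\to\mathbb Z/p^k$ to a homomorphism $\beta:F_1\to\mathbb Z/p^{k+1}$: choose lifts of the values on a basis. Now $\beta(f)\equiv1$ modulo $p^k$ and $k\ge1$, so $\beta(f)$ is a unit. On the other hand $\beta(R)\subseteq p^k\mathbb Z/p^{k+1}\mathbb Z$, a group of exponent $p$, so $\beta(R^p)=0$. But $\beta(f^{p^k})=p^k\beta(f)\ne0$. So $f^{p^k}\notin R^p$, while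 $f^{p^k}\in R$ by the choice of $k$. $\square$

**Lemma 8.** Every $y\in\mathfrak B\setminus\{1\}$ has a power $y^{p^k}\in L\setminus\{1\}$, $k\ge0$. Hence all elements of order $p$ of $\mathfrak B$ lie in $L$.

*Proof.* Let $y=fR^p$. If $f\in R$, take $k=0$. Otherwise apply Lemma 7. If $y$ has order $p$, its only non-trivial power of the form $y^{p^k}$ is $y$ itself, so $y\in L$. $\square$

**Step 6. Centralizers of elements of $L$ are finite.** This step prepares (P3).

**Lemma 9.** For $1\ne g\in L$ the centralizer $E=C_{\mathfrak B}(g)$ is finite.

*Proof.* First, $E\cap L=\langle g\rangle$. Let $h\in L$ commute with $g$. Identifying $L$ with $B(Y,p)$, both $g$ and $h$ lie in $B(Y',p)$ for some finite $Y'\subseteq Y$ with $|Y'|\ge2$. By Fact A the centralizer of $g$ in $B(Y',p)$ has order $p$. It contains $\langle g\rangle$, also of order $p$, so $h\in\langle g\rangle$.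

By Lemma 8 all elements of order $p$ of $E$ lie in $E\cap L=\langle g\rangle$, so $\langle g\rangle$ is the unique subgroup of order $p$ in $E$. The group $E/\langle g\rangle=E/(E\cap L)$ embeds in $\mathfrak B/L=T$. So $E$ is an extension of a finite group by a locally finite group; it is a locally finite $p$-group. Every non-trivial finite subgroup of $E$ is a $p$-group with a unique subgroup of order $p$, hence cyclic, as $p$ is odd.

If the orders of elements of $E$ are bounded, let $v\in E$ have maximal order. For $h\in E$ the group $\langle v,h\rangle$ is cyclic of order at most that of $v$, so $h\in\langle v\rangle$; thus $E=\langle v\rangle$ is finite. If the orders are unbounded, then $E$ has for every $k$ exactly one subgroup of order $p^k$, because two of them lie in a common finite cyclic subgroup. These subgroups form an increasing chain of cyclic groups with union $E$, so $E\cong\mathbb Z(p^\infty)$. Then $E/\langle g\rangle\cong\mathbb Z(p^\infty)$ is a non-trivial divisible group embedded in $T$. A divisible group has only trivial homomorphisms to finite groups, while $T$ is residually finite: a contradiction. $\square$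

At this point (P2) and (P3) are essentially available for $\mathfrak B$, but $\mathfrak B$ itself is not enough. For $a\in L$ the commutators $[x,a]$ lie in $L$, so $[x,a]^p=1$ for *all* $x$, and the equation carries no information. We need a central subgroup $C$ of order $p$ under $\mathfrak B$ in which the $p$-th powers of non-trivial elements of $L$ become visible.

## Prescribing the $p$-th powers

Such a central extension amounts to a homomorphism $\theta:R^p\to\mathbb Z/p$ that is invariant under conjugation by $F$; the kernel $K$ of $\theta$ is then factored out. We want $\theta(r^p)\ne0$ whenever $r\in R\setminus R^p$. Fact B allows us to prescribe $\theta$ on the powers $A^p$ of the periods, and the first thing to try is $\theta(A^p)=1$ for all $A$. But invariance under $R$ is not enough, and here this choice stops: for $f\in F$, Fact B only gives that $fAf^{-1}$, taken modulo $p$-th powers, is conjugate to some $A'^k$, and nothing ensures $k=1$. If $k\not\equiv1$, then $\theta(fA^pf^{-1})=k$ while $\theta(A^p)=1$. So the values have to be chosen equivariantly for $\mathfrak B$ before Fact B is used.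

**Step 7. An equivariant choice of exponents.**

**Lemma 10.** There is $\varepsilon:L\to\mathbb Z/p$ with $\varepsilon(g^j)=j\varepsilon(g)$ for $j\in\mathbb Z$, $\varepsilon(ygy^{-1})=\varepsilon(g)$ for all $y\in\mathfrak B$, and $\varepsilon(g)\ne0$ for $g\ne1$.

*Proof.* The group $\mathfrak B$ acts by conjugation on the set of subgroups of order $p$ of $L$. The stabilizer of such a $P$ acts on $P$ through $\mathrm{Aut}\,P$, a group of order $p-1$; since every element of the $p$-group $\mathfrak B$ has order a power of $p$, this action is trivial. So an element normalizing $P$ centralizes $P$.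

Choose one $P$ in each orbit and a generator $g_P$ of it. Every $1\ne g\in L$ generates a subgroup of order $p$, so $g=yg_P^jy^{-1}$ for exactly one chosen $P$, some $y\in\mathfrak B$ and some $j\not\equiv0$. Put $\varepsilon(g)=j$ modulo $p$, and $\varepsilon(1)=0$. This is well defined: if $yg_P^jy^{-1}=y'g_P^{j'}y'^{-1}\ne1$, then $y'^{-1}y$ conjugates $g_P^j$ to $g_P^{j'}$. Both generate $P$, so $y'^{-1}y$ normalizes, hence centralizes, $P$, and $j\equiv j'$. Invariance and non-vanishing are clear from the definition. Finally $(yg_P^iy^{-1})^j=yg_P^{ij}y^{-1}$ gives $\varepsilon(g^j)=j\varepsilon(g)$. $\square$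

**Step 8. From $\varepsilon$ to a homomorphism on $R^p$.** The function $\varepsilon$ is not a homomorphism, but the next lemma shows that the assignment $r^p\mapsto\varepsilon(rR^p)$ extends to one.

**Lemma 11.** There is a homomorphism $\theta:R^p\to\mathbb Z/p$ with $\theta(r^p)=\varepsilon(rR^p)$ for all $r\in R$, and $\theta(fyf^{-1})=\theta(y)$ for all $f\in F$, $y\in R^p$.

*Proof.* *Finite rank.* Let $Y'\subseteq Y$ be finite with $|Y'|\ge2$ and $\Phi=\langle Y'\rangle$. The map $\Phi/\Phi^p\to R/R^p=L$ is injective, so $\varepsilon$ restricts to a function $\varepsilon'$ on $\Phi/\Phi^p$ which satisfies $\varepsilon'(g^j)=j\varepsilon'(g)$ and is invariant under conjugation by $\Phi$. By Fact B(ii) there is a homomorphism $\theta':\Phi^p\to\mathbb Z/p$, trivial on $[\Phi,\Phi^p]$, with $\theta'(A^p)=\varepsilon'(A\Phi^p)$ for all $A\in\mathcal X$. We claim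
$$\theta'(r^p)=\varepsilon'(r\Phi^p)\qquad\text{for all } r\in\Phi.\tag{2}$$
By Fact B(i), $r=sA^k\rho s^{-1}$ with $A\in\mathcal X$, $k\in\mathbb Z$, $s\in\Phi$, $\rho\in\Phi^p$. Then $r^p=s(A^k\rho)^ps^{-1}$ with $(A^k\rho)^p\in\Phi^p$. Modulo $[\Phi,\Phi^p]$ the group $\Phi^p$ is central in $\Phi$, so conjugation by $s$ can be dropped and $\rho$ commutes with $A^k$:
$$r^p\equiv(A^k\rho)^p\equiv(A^p)^k\rho^p \pmod{[\Phi,\Phi^p]}.$$
Hence $\theta'(r^p)=k\,\varepsilon'(A\Phi^p)+p\,\theta'(\rho)=k\,\varepsilon'(A\Phi^p)=\varepsilon'(A^k\Phi^p)=\varepsilon'(r\Phi^p)$. The last equality holds because $r\Phi^p$ is conjugate to $A^k\Phi^p$ in $\Phi/\Phi^p$.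

*General case.* The group $R^p$ is generated by the $p$-th powers $r^p$, $r\in R$. Suppose
$$r_1^{p\delta_1}\cdots r_l^{p\delta_l}=1,\qquad r_i\in R,\ \delta_i=\pm1.$$
All $r_i$ lie in some $\Phi=\langle Y'\rangle$ with $Y'$ finite and $|Y'|\ge2$. Applying the corresponding $\theta'$ and (2) gives $\sum\delta_i\varepsilon(r_iR^p)=0$. Therefore
$$\theta\Big(\prod r_i^{p\delta_i}\Big)=\sum\delta_i\,\varepsilon(r_iR^p)$$
does not depend on the way an element of $R^p$ is written as a product, and it defines a homomorphism with $\theta(r^p)=\varepsilon(rR^p)$.

*Invariance.* For $f\in F$ and $r\in R$,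
$$\theta(fr^pf^{-1})=\theta((frf^{-1})^p)=\varepsilon(frf^{-1}R^p)=\varepsilon(rR^p)=\theta(r^p)$$
by the invariance of $\varepsilon$ under $\mathfrak B=F/R^p$. As the $r^p$ generate $R^p$, we get $\theta(fyf^{-1})=\theta(y)$ for all $y\in R^p$. $\square$

## The group $G=F/\ker\theta$

**Step 9. The tower.** Now we assemble $G$ and check (P1), (P2), (P3).

Let $K=\ker\theta$. Since $R^p$ is normal in $F$ and $\theta$ is invariant, $K$ is normal in $F$. Put
$$G=F/K,\qquad M=R/K,\qquad C=R^p/K,$$
so that $G/C=\mathfrak B$, $M/C=L$ and $G/M=T$. The homomorphism $\theta$ is onto: $L\ne1$, and if $r\in R\setminus R^p$ then $\theta(r^p)=\varepsilon(rR^p)\ne0$. So $C=\langle c\rangle$ has order $p$, where $c$ is chosen such that $yK=c^{\theta(y)}$ for $y\in R^p$. Moreover $C$ is central in $G$, because $\theta(fyf^{-1}y^{-1})=\theta(fyf^{-1})-\theta(y)=0$ for $f\in F$, $y\in R^p$. The group $G$ is a $p$-group, as $C$ and $\mathfrak B$ are, and $\kappa=|T|\le|G|\le|F|=\kappa$.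

(P1) Let $u=rK\in M\setminus C$, so $r\in R\setminus R^p$. Then
$$u^p=r^pK=c^{\theta(r^p)}=c^{\varepsilon(rR^p)}\in C\setminus\{e\},$$
since $\varepsilon(rR^p)\ne0$ in $\mathbb Z/p$.

(P2) Let $h\in G\setminus C$. Then $hC\ne1$ in $\mathfrak B$, and by Lemma 8 some $(hC)^{p^k}$ lies in $L\setminus\{1\}=(M/C)\setminus\{1\}$. That is, $h^{p^k}\in M\setminus C$.

(P3) Let $a\in M\setminus C$. Then $[x,a]\in C$ holds iff $xC$ commutes with $aC$ in $\mathfrak B$. So $\{x\in G:[x,a]\in C\}$ is the preimage in $G$ of $C_{\mathfrak B}(aC)$, where $1\ne aC\in L$. That centralizer is finite by Lemma 9, and $|C|=p$, so the preimage is finite.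

By Proposition 1, for every infinite $H\le G$ there are $a,c\in H$ and a finite $Z\subseteq H$ with (1). By Corollary 2, no subgroup of $G$ is topologizable, and every subgroup of $G$ has discrete Zariski topology. This proves part 2 of Theorem 3 and the statement on the Zariski topology.

**Step 10. The length function on $G$.** It remains to show that $G$ is uniformizable; only Lemmas 5 and 6 are needed. For $g\in G$ put
$$N(g)=\inf\{|f|:f\in F,\ fK=g\}.$$
From $|ff'|\le|f|+|f'|$ and $|f^{-1}|=|f|$ we get $N(gh)\le N(g)+N(h)$ and $N(g^{-1})=N(g)$; also $N(e)=0$. Let $g\ne e$. There are two cases.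

* If $g\notin M$, the image $t$ of $g$ in $T=G/M$ is non-trivial, every $f$ with $fK=g$ maps to $t$, and $N(g)\ge\inf\{|f|:f\mapsto t\}>0$ by Lemma 6.
* If $g\in M\setminus\{e\}$, every $f$ with $fK=g$ lies in $R$, and $f\ne1$ because $g\ne e$. So $|f|\ge1$ by Lemma 5, and $N(g)\ge1$.

Hence $N(g)=0$ only for $g=e$. In the second case the non-trivial elements of $M$ are kept at distance at least $1$ from $e$, in accordance with Lemma 4.

Let $A_\varepsilon=\{g\in G:N(g)<\varepsilon\}$ for real $\varepsilon>0$. These sets contain $e$ and decrease with $\varepsilon$, so they form a base of a filter $\varphi$. By the two inequalities for $N$, $A_{\varepsilon/2}A_{\varepsilon/2}^{-1}\subseteq A_\varepsilon$, so $\varphi$ is a group filter, and $\bigcap\varphi=\{e\}$ because $N(g)>0$ for $g\ne e$. For $x\in X$ we have $x\notin R$ by Step 4, so $xK\ne e$ and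
$$0<N(xK)\le w_x.$$
As $\inf_xw_x=0$, the function $N$ takes arbitrarily small positive values, every $A_\varepsilon$ contains an element different from $e$, and $\{e\}\notin\varphi$. So $\varphi$ is non-principal and $G$ is uniformizable. This proves part 1 and completes the proof of Theorem 3. $\blacksquare$
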